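\title{The number of binary rich words of length $n$ is $2^{\Theta(n^{2/3})}$}

\begin{abstract}
A word of length $n$ has at most $n+1$ distinct palindromic factors, and it is called rich if it has exactly $n+1$. Let $C_{\mathcal R}(n)$ be the number of binary rich words of length $n$. We prove that $\log C_{\mathcal R}(n)$ has exact order $n^{2/3}$. The lower bound disproves the conjecture, posed by Guo, Shallit and Shur, that $C_{\mathcal R}(n)=O(n/g(n))^{\sqrt n}$ for some function $g$ tending to infinity. Both bounds are governed by the binary tree of coprime pairs: the lower bound stores one free bit at each node of a truncation of the tree, and the upper bound maps the right special palindromes of a rich word injectively to its nodes.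
\end{abstract}

\section{Rich words and their number}\label{sec:intro}

All words are finite words over the alphabet $\{0,1\}$. We write $\varepsilon$ for the empty word, $|w|$ for the length of $w$, $w[k]$ for its $k$-th letter, and $\bar c=1-c$ for the letter other than $c$. A \emph{factor} of $w$ is a block of consecutive letters, and an \emph{occurrence} of $f$ in $w$ is a position at which $f$ appears as a factor; $f$ is \emph{unioccurrent} in $w$ if it has exactly one occurrence. A \emph{$c$-run} of $w$ is a maximal nonempty factor of the form $c^k$. The \emph{reversal} $\widetilde w$ is $w$ read backwards, and $w$ is a \emph{palindrome} if $w=\widetilde w$; the empty word is a palindrome. The longest palindromic suffix of $w$ is denoted by $\mathrm{lps}(w)$.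

A word of length $n$ has at most $n+1$ distinct palindromic factors, counting $\varepsilon$, and it is called \emph{rich} if it has exactly $n+1$. The bound and a criterion for equality come from the following standard facts \cite{DJP,GJWZ}, which we use throughout.

\begin{lemma}\label{lem:rich}
\begin{enumerate}
\item[(a)] Let $w$ be a word and $c$ a letter. Every palindromic factor of $wc$ other than $\mathrm{lps}(wc)$ is a factor of $w$.
\item[(b)] A word is rich if and only if each nonempty prefix $u$ has a palindromic suffix that is unioccurrent in $u$. Such a suffix is necessarily $\mathrm{lps}(u)$.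
\item[(c)] Factors of rich words are rich, and so are their reversals and the words obtained by exchanging $0$ and $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $q=\mathrm{lps}(wc)$ and let $p$ be a shorter palindromic suffix of $wc$. Then $p$ is a suffix of $q$, so $p=\widetilde p$ is also a prefix of $\widetilde q=q$. This second occurrence ends before the last letter, so $p$ is a factor of $w$ and is not unioccurrent in $wc$. A factor of $wc$ that is not a suffix is a factor of $w$. This proves (a) and the last sentence of (b). Now read a word from left to right. The number of distinct palindromic factors starts at $1$, and by (a) each new letter raises it by at most $1$, with equality exactly when the lps of the new prefix is unioccurrent. This gives the bound $n+1$ and (b). By (b), prefixes of rich words are rich. Reversal and exchange of letters preserve the number of palindromic factors, and every factor is obtained by taking a prefix, reversing, taking a prefix, and reversing again.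
\end{proof}

So a word is rich when every letter creates a new palindrome. The word $00101100$ is not rich: its first seven letters create $0$, $00$, $1$, $010$, $101$, $11$, $0110$, but the lps of the whole word is $00$, which has been seen before.

Let $C_{\mathcal R}(n)$ be the number of rich words of length $n$. For instance, $C_{\mathcal R}(4)=16$, $C_{\mathcal R}(5)=32$, $C_{\mathcal R}(25)=3\,089\,518$ and $C_{\mathcal R}(60)=2\,132\,734\,033\,216$. How fast does $C_{\mathcal R}(n)$ grow? A first family of long rich words suggests an answer.

\begin{example}\label{ex:runs}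
Let $1\le a_1<a_2<\dots<a_r$ and $w=01^{a_1}01^{a_2}\cdots 01^{a_r}$. Then $w$ is rich. The prefix $0$ is trivial, and a prefix ending in $01^{a_i}0$ contains this palindrome once, because the $a_i$ are distinct. Consider a prefix that ends after $c$ letters of the $i$-th $1$-run, and put $a_0=a_{-1}=0$. If $c>a_{i-1}$, the suffix $1^c$ is unioccurrent. If $a_{i-2}<c\le a_{i-1}$, the suffix $1^c01^c$ is unioccurrent, since only the last $0$ of the prefix is preceded by $1^c$. If $c\le a_{i-2}$, the suffix $1^c01^{a_{i-1}}01^c$ is unioccurrent, since $01^{a_{i-1}}0$ is. Now let $n\ge \sum_{a=1}^k(a+1)+(k+2)=(k+1)(k+4)/2$. Take any subset of $\{1,\dots,k\}$ as the set of the first run lengths, and add one last run, longer than $k$, that brings the length to $n$. This gives $2^k$ rich words of length $n$, with $k$ about $\sqrt{2n}$.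
\end{example}

In this family the word makes one binary choice for each integer $a\le k$, and the choice costs about $a$ letters; so $k$ choices cost about $k^2/2$ letters. If every choice in a rich word required a pattern of a new length, $\log C_{\mathcal R}(n)$ would have order close to $\sqrt n$. The following conjecture, posed in \cite{GSS}, asserts that it exceeds $\sqrt n$ by at most a logarithmic factor.

\begin{quote}
\textbf{Conjecture.} $C_{\mathcal R}(n)=O\big(n/g(n)\big)^{\sqrt n}$ for some infinitely growing function $g$. Precisely: there exist $g:\mathbb N\to(0,\infty)$ with $g(n)\to\infty$, a constant $K>0$ and an integer $n_0$ such that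
\begin{equation}\label{eq:conj}
C_{\mathcal R}(n)\le K\Big(\frac{n}{g(n)}\Big)^{\sqrt n}\qquad\text{for all } n\ge n_0 .
\end{equation}
\end{quote}

Placing the constant inside the base, that is, asking for $C_{\mathcal R}(n)\le (Kn/g(n))^{\sqrt n}$, gives the same statement: in one direction replace $g$ by $g/K$, in the other use $K\le\max(K,1)^{\sqrt n}$.

The conjecture is false, and we determine the true order of $\log C_{\mathcal R}(n)$. Let $\varphi$ be Euler's function, so that $\varphi(m)$ counts the integers in $[1,m]$ coprime to $m$.

\begin{theorem}\label{thm:lower}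
For $d\ge2$ let $\Phi(d)=\sum_{m=2}^d\varphi(m)$. If $n\ge 5\sum_{m=2}^d m\varphi(m)$, then $C_{\mathcal R}(n)\ge 2^{\Phi(d)}$. Hence there is $c_1>0$ with $C_{\mathcal R}(n)\ge 2^{c_1n^{2/3}}$ for all large $n$, and the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:upper}
There is $c_2>0$ with $C_{\mathcal R}(n)\le 2^{c_2n^{2/3}}$ for all $n\ge1$. Thus $\log C_{\mathcal R}(n)=\Theta(n^{2/3})$.
\end{theorem}

We do not determine the optimal constants.

The heuristic after Example~\ref{ex:runs} fails because many different patterns of the same length can carry a choice. In Section~\ref{sec:lower} the word makes one choice for each pair of coprime positive integers $(\alpha,\beta)$ with $\alpha+\beta\le d$, at a cost of order $\alpha+\beta$; so of order $d^2$ choices cost of order $d^3$ letters. For the upper bound, Section~\ref{sec:special} shows that the same pairs label the palindromes at which any rich word can branch, Section~\ref{sec:predict} turns this into a rule that predicts the next letter of a rich word with few errors, and Section~\ref{sec:count} counts the ways to place the errors. Both bounds organize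 coprime pairs in the following tree.

\begin{lemma}\label{lem:tree}
Give each pair $(\alpha,\beta)$ of positive integers the left child $(\alpha,\alpha+\beta)$ and the right child $(\alpha+\beta,\beta)$. In the binary tree so generated from the root $(1,1)$, every pair of coprime positive integers appears exactly once, and no other pair appears. For $d\ge2$ exactly $\Phi(d)$ nodes satisfy $\alpha+\beta\le d$, and $\Phi(d)\ge\frac14\lfloor d/2\rfloor^2$.
\end{lemma}

\begin{proof}
Children of a coprime pair are coprime. A coprime pair other than $(1,1)$ has $\alpha\ne\beta$. If $\alpha<\beta$, it is the left child of $(\alpha,\beta-\alpha)$ and not a right child; if $\alpha>\beta$, it is the right child of $(\alpha-\beta,\beta)$ and not a left child. The parent is coprime and has a smaller sum, and $(1,1)$ is not a child, so induction on $\alpha+\beta$ gives the first claim. For $m\ge2$ there are $\varphi(m)$ coprime pairs with sum $m$. Finally, let $D=\lfloor d/2\rfloor$. All pairs in $[1,D]^2$ have sum at most $d$, and at most $\sum_{k\ge2}(D/k)^2<\big(\frac14+\sum_{k\ge3}\frac1{k(k-1)}\big)D^2=\frac34D^2$ of them are not coprime.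
\end{proof}

In fact $\Phi(d)\sim\frac{3}{\pi^2}d^2$, but the order $d^2$ is all we need.

\section{The lower bound: one free bit for each coprime pair}\label{sec:lower}

\subsection{Two maps that preserve richness}

Consider the words $11(01)^k00$. Their letters create in turn the palindromes $1$, $11$, $0$, $101$, $010$, $10101$, $01010$, \dots, and finally $00$, so they are rich for every $k$. The exponent $k$ is free, and raising it by one costs two letters. To obtain many free exponents cheaply, we need many short blocks that can play the role of $01$ in the same word. The following maps produce them.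

For a letter $c$ and a word $w$ of length $m$ put
\[
\psi_c(w)=c\,z_1\,c\,z_2\,c\cdots c\,z_m\,c,\qquad z_k=\begin{cases}\bar c&\text{if } w[k]=\bar c,\\ \varepsilon&\text{if } w[k]=c.\end{cases}
\]
We call $z_1,\dots,z_m$ the \emph{gaps}. Equivalently, $\psi_c$ lengthens every $c$-run by one, empty runs included:
\begin{equation}\label{eq:runs}
\psi_c\big(c^{k_0}\,\bar c\,c^{k_1}\,\bar c\cdots\bar c\,c^{k_r}\big)=c^{k_0+1}\,\bar c\,c^{k_1+1}\,\bar c\cdots\bar c\,c^{k_r+1}\qquad(k_0,\dots,k_r\ge0).
\end{equation}
Thus $\psi_c$ is injective, $\psi_c(w)$ begins and ends with $c$ and does not contain $\bar c\bar c$, and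
\begin{equation}\label{eq:shift}
\psi_1(1^sw0^t)=1^s\psi_1(w)(01)^t,\qquad \psi_0(1^sw0^t)=(01)^s\psi_0(w)0^t .
\end{equation}

\begin{lemma}\label{lem:psi}
If $w$ is rich, then $\psi_c(w)$ is rich.
\end{lemma}

\begin{proof}
If $p$ is a palindrome, its sequence of gaps is symmetric, so $\psi_c(p)$ and $\bar c\psi_c(p)\bar c$ are palindromes. Let $u$ be any word. Number the letters $c$ of $\psi_c(u)$ from $0$ to $|u|$, so that $z_k$ lies between number $k-1$ and number $k$. An occurrence of $\psi_c(p)$ in $\psi_c(u)$ starts at a letter $c$, and there is one starting at number $k$ exactly when $z_{k+1},\dots,z_{k+|p|}$ are the gaps of $p$, that is, when $p$ occurs in $u$ at position $k+1$. This occurrence is preceded and followed by $\bar c$ exactly when $z_k=z_{k+|p|+1}=\bar c$. Hence the occurrences of $\psi_c(p)$ and of $\bar c\psi_c(p)\bar c$ in $\psi_c(u)$ correspond bijectively to those of $p$ and of $\bar cp\bar c$ in $u$.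

We apply Lemma~\ref{lem:rich}(b). A nonempty prefix of $\psi_c(w)$ is $c$, or $\psi_c(u)$ with $u$ a nonempty prefix of $w$, or $\psi_c(u)\bar c$ with $u\bar c$ a prefix of $w$. The prefix $c$ is trivial. The prefix $\psi_c(u)$ has the unioccurrent palindromic suffix $\psi_c(\mathrm{lps}(u))$. For $\psi_c(u)\bar c$ let $p'=\mathrm{lps}(u\bar c)$, which is unioccurrent in $u\bar c$. If $p'=\bar c$, then $u$ is a power of $c$, so is $\psi_c(u)$, and the suffix $\bar c$ is unioccurrent. Otherwise $p'=\bar cp\bar c$ with $p$ a palindrome. Then $\bar c\psi_c(p)\bar c$ is a palindromic suffix of $\psi_c(u)\bar c$, and it is unioccurrent even in $\psi_c(u\bar c)=\psi_c(u)\bar cc$.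
\end{proof}

By \eqref{eq:runs},
\[
\psi_1\big(11(01)^k00\big)=111(011)^k0101,\qquad \psi_0\big(11(01)^k00\big)=0101(001)^k000 .
\]
So $\psi_1$ and $\psi_0$ turn the block $01$ into $011$ and $001$. The first image ends in a power of $01$ and the second begins with one. Joining them with any further copies of $01$ in between gives
\begin{equation}\label{eq:level2}
111\,(011)^{k_1}\,(01)^{k}\,(001)^{k_2}\,000 ,
\end{equation}
a word with three exponents in place of one. The construction repeats this step.

\subsection{Gluing}

A concatenation of rich words need not be rich, because a palindrome that is new in the right part may already occur in the left part. Here the left part $\psi_1(U)$ has no $00$ and the right part $\psi_0(V)$ has no $11$, so the only palindromes common to both parts are alternating words. These come from $0$-runs of $U$ and $1$-runs of $V$, which is why we control runs. We also need freedom to extend $U$ and $V$ at their ends, since by \eqref{eq:shift} the alternating stretch in the middle can be read as the image of additional $0$'s after $U$ or of additional $1$'s before $V$.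

Call a word $W$ \emph{admissible} if
\begin{enumerate}
\item[(G1)] $W$ begins with $1$ and ends with $0$;
\item[(G2)] $1^sW0^t$ is rich for all $s,t\ge0$;
\item[(G3)] no $1$-run of $W$ is longer than the initial $1$-run, and no $0$-run of $W$ is longer than the final $0$-run.
\end{enumerate}
Let $a(W)$ and $b(W)$ be the lengths of the initial $1$-run and the final $0$-run. The word $10$ is admissible, since each letter of $1^s0^t$ creates a new power of a letter. If $W$ is admissible, then so is $1^sW0^t$.

\begin{lemma}\label{lem:glue}
Let $U,V$ be admissible and $\eta\ge0$. Then $W=\psi_1(U)(01)^\eta\psi_0(V)$ is admissible, $a(W)=a(U)+1$ and $b(W)=b(V)+1$.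
\end{lemma}

\begin{proof}
Condition (G1) holds because $\psi_1(U)$ begins with $1$ and $\psi_0(V)$ ends with $0$.

\emph{Runs.} By \eqref{eq:runs} and (G3) for $U$, the initial $1$-run of $\psi_1(U)$ has length $a(U)+1$, it is followed by $0$, and the other $1$-runs have length at most $a(U)+1$. The rest $(01)^\eta\psi_0(V)$ of $W$ begins with $0$ and has no $11$. In the same way, the final $0$-run of $\psi_0(V)$ has length $b(V)+1$ and is preceded by $1$, the other $0$-runs of $\psi_0(V)$ have length at most $b(V)+1$, and $\psi_1(U)(01)^\eta$ ends with $1$ and has no $00$. This gives (G3) and the values of $a(W)$ and $b(W)$.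

\emph{Richness.} By \eqref{eq:shift}, $1^sW0^t=\psi_1(1^sU0^\eta)\,\psi_0(V0^t)$, and $1^sU0^\eta$ and $V0^t$ are admissible. So it suffices to show that $Z=\psi_1(U)\psi_0(V)$ is rich whenever $U,V$ are admissible. Write $U=U_110^j$ and $V=1^i0V_2$, where $j=b(U)\ge1$ and $i=a(V)\ge1$. Then
\begin{equation}\label{eq:Z}
Z=\psi_1(U_11)\,(01)^{j+i}\,0\,\psi_0(V_2).
\end{equation}
Let $N=|\psi_1(U_11)|$. The last gap of $\psi_1(U_11)$ is empty, so $Z[N-1]Z[N]=11$. We cover $Z$ by two overlapping rich words. The prefix $X=\psi_1(U_11)(01)^{j+i}0$ of $Z$ is $\psi_1(U0^{i+1})$ without its last letter. The suffix $Y=1(01)^{j+i}0\,\psi_0(V_2)$ of $Z$, which starts at position $N$, is $\psi_0(1^{j+1}V)$ without its first letter. Both are rich by (G2) and Lemmas~\ref{lem:psi} and~\ref{lem:rich}(c). Moreover $X$ has no $00$ and $Y$ has no $11$.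

Prefixes of $X$ have unioccurrent palindromic suffixes. Let $Z'$ be a prefix of $Z$ longer than $X$, let $Y'$ be the part of $Z'$ from position $N$ on, and let $f=\mathrm{lps}(Y')$, which is unioccurrent in $Y'$ and has no $11$.

We claim that $f$ contains $00$. Suppose not. The last letter of $X$ and the first letter of $\psi_0(V_2)$ are both $0$, so $f$ lies inside $\psi_0(V_2)$. Cutting $\psi_0(V_2)$ at its empty gaps, that is, between the two letters of each $00$, leaves pieces $(01)^c0$, where $c$ is $0$ or the length of a $1$-run of $V_2$. By (G3) for $V$ we have $c\le i$. So $f$ is a factor of $(01)^i0$, which is a suffix of $X$ contained in $Y'$. This is a second occurrence of $f$ in $Y'$, a contradiction.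

Now take any occurrence of $f$ in $Z'$. It does not lie inside $X$, because it contains $00$; so it ends after position $N$. It does not cover positions $N-1$ and $N$, because it has no $11$; so it starts at position $N$ or later and lies in $Y'$. Hence $f$ is unioccurrent in $Z'$, and $Z$ is rich by Lemma~\ref{lem:rich}(b).
\end{proof}

\begin{remark}
Condition (G3) cannot be dropped. The words $1^a01^c0^b$ are rich: after $1^a0$, the prefix $1^a01^k$ creates $1^k01^k$ if $k\le a$ and $1^k$ if $k>a$, and then come $01^c0$, $00$, $000$, \dots. By Lemma~\ref{lem:rich}(c) the words $1^b0^c10^a$ are rich too. So $U=1000010$ and $V=101110$ satisfy (G1) and (G2). But $\psi_1(U)\psi_0(V)$ has the prefix $1101010101101\cdot0100101010$. A palindromic suffix of length at least $8$ would begin with $01010100$, which does not occur. So the lps is $0101010$, and it also occurs at position $3$.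
\end{remark}

\subsection{The construction}

Fix $d\ge2$. Call a node $(\alpha,\beta)$ of the tree of Lemma~\ref{lem:tree} \emph{internal} if $\alpha+\beta\le d$, and \emph{terminal} if $\alpha+\beta>d$ and its parent is internal. Sums increase from parent to child, so the $\Phi(d)$ internal nodes and the terminal nodes form a finite binary tree with root $(1,1)$. Put $\mathcal W(\alpha,\beta)=\{10\}$ for a terminal node, and for an internal node
\[
\mathcal W(\alpha,\beta)=\big\{\psi_1(U)(01)^\eta\psi_0(V):\ \eta\in\{0,1\},\ U\in\mathcal W(\alpha,\alpha+\beta),\ V\in\mathcal W(\alpha+\beta,\beta)\big\}.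
\]
For $d=2$ only the root is internal, and $\psi_1(10)=1101$, $\psi_0(10)=0100$ give $\mathcal W(1,1)=\{11(01)^{k}00: k=2,3\}$. For $d=3$ the internal nodes are $(1,1)$, $(1,2)$, $(2,1)$, and $\mathcal W(1,1)$ consists of the eight words \eqref{eq:level2} with $k_1,k_2\in\{2,3\}$ and $k\in\{4,5\}$. The blocks $011$, $01$, $001$ belong to the nodes $(1,2)$, $(1,1)$, $(2,1)$, and each has length $\alpha+\beta$.

\begin{lemma}\label{lem:family}
The set $\mathcal W(1,1)$ consists of $2^{\Phi(d)}$ admissible words, all with the same value of $b$, each of length at most $5\sum_{m=2}^dm\varphi(m)$.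
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:glue} and induction from the terminal nodes up, all words of $\mathcal W(\alpha,\beta)$ are admissible, and $a$ and $b$ are constant on $\mathcal W(\alpha,\beta)$.

\emph{Number.} At an internal node the map $(\eta,U,V)\mapsto W$ is injective. Indeed, as in \eqref{eq:Z}, $W=\psi_1(U_11)(01)^{j+\eta+i}0\,\psi_0(V_2)$, where $j=b(U)$ and $i=a(V)$ depend only on the node. The first $00$ of $W$ starts at the $0$ displayed before $\psi_0(V_2)$, and the last $11$ before it is the end of $\psi_1(U_11)$. So $W$ determines $\psi_1(U_11)$, $j+\eta+i$ and $\psi_0(V_2)$, hence $U_1$, $\eta$ and $V_2$, hence $U$ and $V$. Therefore $|\mathcal W(\alpha,\beta)|=2\,|\mathcal W(\alpha,\alpha+\beta)|\,|\mathcal W(\alpha+\beta,\beta)|$, and $|\mathcal W(1,1)|=2^{\Phi(d)}$: each internal node contributes one factor $2$.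

\emph{Length.} The labels of the tree record how long a letter becomes after all the maps on the way to the root have been applied. Let $|w|_c$ be the number of letters $c$ in $w$, and put $|w|_{\alpha,\beta}=\alpha|w|_1+\beta|w|_0$, so that $|w|_{1,1}=|w|$. The word $\psi_1(U)$ has $|U|_1+|U|_0+1$ letters $1$ and $|U|_0$ letters $0$, and $\psi_0(V)$ has $|V|_1$ letters $1$ and $|V|_1+|V|_0+1$ letters $0$. Hence
\[
\big|\psi_1(U)(01)^\eta\psi_0(V)\big|_{\alpha,\beta}=(1+\eta)(\alpha+\beta)+|U|_{\alpha,\alpha+\beta}+|V|_{\alpha+\beta,\beta},\qquad |10|_{\alpha,\beta}=\alpha+\beta .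
\]
Unfolding this, the length of $W\in\mathcal W(1,1)$ is a sum over nodes, in which an internal node contributes at most $2(\alpha+\beta)$ and a terminal node contributes $\alpha+\beta$. Charge each terminal node to its parent. The two children of $(\alpha,\beta)$ have sums $2\alpha+\beta$ and $\alpha+2\beta$, together $3(\alpha+\beta)$. So $|W|$ is at most the sum of $5(\alpha+\beta)$ over the internal nodes, which is $5\sum_{m=2}^dm\varphi(m)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $n\ge5\sum_{m=2}^dm\varphi(m)$. The words $W0^{\,n-|W|}$ with $W\in\mathcal W(1,1)$ have length $n$ and are rich by (G2). They are distinct: deleting the final $0$-run and appending $0^b$, with $b$ the common value of $b(W)$, recovers $W$. Hence $C_{\mathcal R}(n)\ge2^{\Phi(d)}$.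

For $n\ge40$ take $d=\lfloor(n/5)^{1/3}\rfloor\ge2$. Then $5\sum_{m=2}^dm\varphi(m)\le5d^3\le n$, so $\log_2C_{\mathcal R}(n)\ge\Phi(d)\ge\frac14\lfloor d/2\rfloor^2$ by Lemma~\ref{lem:tree}. Since $\lfloor d/2\rfloor/n^{1/3}$ tends to a positive limit, there is $c_1>0$ with $\log_2C_{\mathcal R}(n)\ge c_1n^{2/3}$ for all large $n$.

If \eqref{eq:conj} held, then $g(n)\ge1$ for large $n$ would give $\log_2C_{\mathcal R}(n)\le\log_2K+\sqrt n\log_2n$, which is smaller than $c_1n^{2/3}$ for large $n$.
\end{proof}

\section{Right special palindromes of a rich word}\label{sec:special}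

A word $v$ is \emph{right special} in $V$ if both $v0$ and $v1$ are factors of $V$. These are the places where the past does not determine the next letter. The aim of this section is Proposition~\ref{prop:special}: a rich word has few right special palindromes of given length and period.

\subsection{Periods}

An integer $d\ge1$ is a \emph{period} of $w$ if $w[k]=w[k+d]$ whenever both sides are defined. Let $\mathrm{per}(w)$ be the least period; then $\mathrm{per}(w)\le|w|$ for $w\ne\varepsilon$, and $\mathrm{per}(\varepsilon)=1$. A period of $w$ is a period of each factor of $w$. We use three facts.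
\begin{enumerate}
\item[(F1)] (Fine--Wilf theorem.) A word with periods $p,q$ and length at least $p+q-\gcd(p,q)$ has period $\gcd(p,q)$.
\item[(F2)] If $w$ has period $p$ and a factor $f$ of length at least $p$ has a period $q$ dividing $p$, then $w$ has period $q$. Indeed, every position of $w$ is congruent modulo $p$, hence modulo $q$, to a position inside $f$ that carries the same letter, and inside $f$ the letter depends only on the position modulo $q$.
\item[(F3)] Let $Q$ be a palindrome and $1\le d\le|Q|$. Then $Q$ has period $d$ if and only if its suffix of length $|Q|-d$ is a palindrome, if and only if its prefix of that length is a palindrome. Indeed, period $d$ means that this prefix and this suffix are equal, and in a palindrome they are reversals of each other.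
\end{enumerate}

For a palindrome $Q$ and a letter $c$ let $p_c(Q)=\mathrm{per}(Qc)$, so $1\le p_c(Q)\le|Q|+1$. If $c$ occurs in $Q$, the part of $Q$ after the last $c$ is a power of $\bar c$, hence a palindrome. So we may define $P_c(Q)$ as the longest proper palindromic suffix of $Q$ that is preceded in $Q$ by $c$. If $c$ does not occur in $Q$, there is no such suffix, and we write $|P_c(Q)|=-1$. For $Q=010$ we have $P_0(Q)=\varepsilon$, $P_1(Q)=0$, $p_0(Q)=\mathrm{per}(0100)=3$ and $p_1(Q)=\mathrm{per}(0101)=2$.

\begin{lemma}\label{lem:periods}
Let $Q$ be a palindrome.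
\begin{enumerate}
\item[(a)] $p_c(Q)=|Q|-|P_c(Q)|$ for $c=0,1$.
\item[(b)] $\min(p_0(Q),p_1(Q))=\mathrm{per}(Q)$, and $p_0(Q)\ne p_1(Q)$ if $Q\ne\varepsilon$.
\item[(c)] $p_0(Q)+p_1(Q)\ge|Q|+2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $1\le d\le|Q|$. The word $Qc$ has period $d$ if and only if $Q$ has period $d$ and $Q[|Q|+1-d]=c$. By (F3) and $Q[|Q|+1-d]=Q[d]$, this says that the suffix of length $|Q|-d$ is a palindrome preceded by $c$. The least such $d$ is $|Q|-|P_c(Q)|$ if $c$ occurs in $Q$; otherwise there is none and $p_c(Q)=|Q|+1$. This is (a).

For $Q=\varepsilon$ both sides of (b) are $1$. For $Q\ne\varepsilon$ let $d=\mathrm{per}(Q)\le|Q|$. Both $p_c(Q)$ are periods of $Q$, so they are at least $d$, and $Qc$ has period $d$ for exactly one letter, namely $c=Q[|Q|+1-d]$.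

For (c) let $a=p_0(Q)$, $b=p_1(Q)$ and suppose $a+b\le|Q|+1$. Then $a,b\le|Q|$, and $Q$ has period $g=\gcd(a,b)$ by (F1). The positions $|Q|+1-a$ and $|Q|+1-b$ of $Q$ are congruent modulo $g$ but carry the letters $0$ and $1$, a contradiction.
\end{proof}

\subsection{A non-palindrome has at most three two-sided extensions}

Richness forces the stretch between an occurrence of a word and the next occurrence of its reversal to be a mirror.

\begin{lemma}\label{lem:mirror}
Let $\zeta$ be a rich word with prefix $u$ and suffix $\widetilde u$, where $|\zeta|>|u|$. If $u$ occurs in $\zeta$ only as a prefix or as a suffix, then $\zeta$ is a palindrome.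
\end{lemma}

\begin{proof}
Let $r=\mathrm{lps}(\zeta)$, which is unioccurrent. If $|r|\le|u|$, then $r$ is a suffix of $\widetilde u$, hence a prefix of $u$, and it occurs in $\zeta$ both as a prefix and as a suffix; these occurrences differ since $|r|<|\zeta|$. So $|r|>|u|$. Then $r$ ends with $\widetilde u$, so it begins with $u$. This occurrence of $u$ is not a suffix of $\zeta$, so it is the prefix, and $r=\zeta$.
\end{proof}

\begin{lemma}\label{lem:four}
Let $V$ be a rich word and $v$ a word that is not a palindrome. Then not all of $0v0$, $0v1$, $1v0$, $1v1$ are factors of $V$.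
\end{lemma}

For palindromes the statement fails: the rich word $00110$ contains all four extensions of $v=\varepsilon$. The proof reads the occurrences of $v$ and $\widetilde v$ as a walk on a $4$-cycle whose edges are the four extensions. Lemma~\ref{lem:mirror} shows that a walk that leaves a vertex along some edge can come back to it only along the same edge, so it never closes the cycle.

\begin{proof}
List the occurrences $o_1,o_2,\dots$ of $v$ and of $\widetilde v$ in $V$ by starting position; no two start at the same position, since $v\ne\widetilde v$. For each $k$ let $\zeta_k$ be the factor from the start of $o_k$ to the end of $o_{k+1}$. It is rich, and $o_k$, $o_{k+1}$ are the only occurrences of $v$ or $\widetilde v$ in it.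

\emph{The occurrences alternate between $v$ and $\widetilde v$.} Suppose $o_k$ and $o_{k+1}$ are occurrences of the same word $v'\in\{v,\widetilde v\}$, and let $r=\mathrm{lps}(\zeta_k)$. If $|r|\le|v'|$, then $r$ is a suffix of $v'$ and occurs at the end of both $o_k$ and $o_{k+1}$, contrary to unioccurrence. If $|r|>|v'|$, then $r$ begins with $\widetilde{v'}$, which does not occur in $\zeta_k$.

\emph{The walk.} By alternation and Lemma~\ref{lem:mirror}, each $\zeta_k$ is a palindrome. Hence the letter following $o_k$ equals the letter preceding $o_{k+1}$. Discard the first occurrence if it is a prefix of $V$ and the last if it is a suffix; the remaining ones are consecutive and have a neighbor on each side. Let $G$ be the $4$-cycle with vertices $L_0,L_1,R_0,R_1$ and edges $L_aR_b$. An occurrence of $v$ preceded by $a$ and followed by $b$ is read as the step $L_a\to R_b$, and an occurrence of $\widetilde v$ preceded by $a$ and followed by $b$ as the step $R_a\to L_b$. In both cases the index of the starting vertex is the left neighbor and the index of the end vertex is the right neighbor. So each step ends where the next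 one starts: there are vertices $\omega_k$ such that $o_k$ is the step $\omega_{k-1}\to \omega_k$.

Suppose all four words $avb$ are factors of $V$. Then all four edges are traversed. Let $e$ be the edge whose first traversal comes last, say by $o_i$, and put $B=\omega_i$. The other edge at $B$ was traversed earlier, so $B$ was visited earlier. Choose the largest $k\le i$ with $\omega_{k-1}=B$. Then $k<i$, since $\omega_{i-1}\ne B$, and $o_k$ does not traverse $e$.

Let $x$ be the index of $B$, and let $v'\in\{v,\widetilde v\}$ be the word occurring at $o_k$. Since $o_k$ starts at $B$ and $o_i$ ends at $B$, the occurrence $o_k$ is preceded by $x$, and $o_i$ is an occurrence of $\widetilde{v'}$ followed by $x$. Let $\zeta$ be the factor from the $x$ before $o_k$ to the $x$ after $o_i$. It has the prefix $u=xv'$ and the suffix $\widetilde u$, and it is longer than $u$. An occurrence of $u$ in $\zeta$ consists of $x$ followed by some occurrence $o_l$ of $v'$ with $l\ge k$, and $l\ne i$. If $l=k$, it is the prefix. If $k<l<i$, then $\omega_{l-1}=B$, contrary to the choice of $k$. If $l>i$, then $o_l$ ends after $o_i$ and inside $\zeta$,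 so it ends at the last letter of $\zeta$, and the occurrence of $u$ is a suffix. By Lemma~\ref{lem:mirror}, $\zeta$ is a palindrome. Therefore the letter following $o_k$ equals the letter preceding $o_i$, that is, $\omega_k$ and $\omega_{i-1}$ have the same index. Both are neighbors of $B$, so $\omega_k=\omega_{i-1}$, and $o_k$ traverses $e$. This is a contradiction.
\end{proof}

\subsection{Labeling by coprime pairs}

For a nonempty palindrome $Q$ let $Q^-$ be its longest proper palindromic suffix and $y(Q)$ the letter preceding it in $Q$. Attach to each palindrome a node $\pi(Q)=(\pi_0(Q),\pi_1(Q))$ of the tree of Lemma~\ref{lem:tree}: put $\pi(\varepsilon)=(1,1)$, and let $\pi(Q)$ be the left child of $\pi(Q^-)$ if $y(Q)=0$ and the right child if $y(Q)=1$. In both cases, with $y=y(Q)$,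
\begin{equation}\label{eq:pi}
\pi_y(Q)=\pi_y(Q^-),\qquad \pi_{\bar y}(Q)=\pi_{\bar y}(Q^-)+\pi_y(Q^-).
\end{equation}
For example, $\pi(0)=(1,2)$ and $\pi(010)=(3,2)=(p_0(010),p_1(010))$. The rule \eqref{eq:pi} is chosen because the periods $p_0,p_1$ grow at least as fast along the chain $\varepsilon,\dots,Q^-,Q$. The map $\pi$ is not injective on all palindromes: $\pi(0110)=(3,2)$ as well. But $010$ and $0110$ cannot both be right special in a rich word, since then $010$ and $110$ would be right special and $v=10$ would have four extensions. This is the general mechanism.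

\begin{proposition}\label{prop:special}
\begin{enumerate}
\item[(a)] For every palindrome $Q$ we have $\pi_c(Q)\le p_c(Q)$ for $c=0,1$, and $\pi_0(Q)+\pi_1(Q)\le|Q|+2$.
\item[(b)] If $V$ is rich, then $\pi$ is injective on the right special palindromes of $V$.
\item[(c)] If $V$ is rich and $\lambda,\mu\ge1$ are integers, then $V$ has at most $8\mu\lambda$ right special palindromes $Q$ with $|Q|<2\lambda$ and $\mathrm{per}(Q)<2\mu$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We use induction on $|Q|$; for $Q=\varepsilon$ there is equality. Let $Q\ne\varepsilon$, $y=y(Q)$ and $\Delta=|Q|-|Q^-|$. First, $P_y(Q)=Q^-$, so $p_y(Q)=\Delta$ by Lemma~\ref{lem:periods}(a). Second, the proper palindromic suffixes of $Q$ are $Q^-$, which is preceded by $y$, and the proper palindromic suffixes of $Q^-$. So $Q$ and $Q^-$ have the same proper palindromic suffixes preceded by $\bar y$, possibly none. Hence $|P_{\bar y}(Q)|=|P_{\bar y}(Q^-)|$ and $p_{\bar y}(Q)=p_{\bar y}(Q^-)+\Delta$. Third, $Q$ has period $\Delta$ and, as the reversal of the suffix $yQ^-$, the prefix $Q^-y$; so $\Delta\ge p_y(Q^-)\ge\pi_y(Q^-)$. With \eqref{eq:pi}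 and the induction hypothesis,
\begin{gather*}
p_y(Q)=\Delta\ge\pi_y(Q),\qquad p_{\bar y}(Q)\ge\pi_{\bar y}(Q^-)+\pi_y(Q^-)=\pi_{\bar y}(Q),\\
|Q|+2=|Q^-|+2+\Delta\ge\pi_0(Q^-)+\pi_1(Q^-)+\pi_y(Q^-)=\pi_0(Q)+\pi_1(Q).
\end{gather*}

(b) Let $\mathcal S$ be the set of all suffixes of right special palindromes of $V$. It is closed under taking suffixes, and its elements are right special. If $0v,1v\in\mathcal S$, then all four words $avb$ are factors of $V$, so $v$ is a palindrome by Lemma~\ref{lem:four}.

Let $Q_1\ne Q_2$ be nonempty palindromes in $\mathcal S$, and suppose $Q_1^-=Q_2^-=Q^-$ and $y(Q_1)=y(Q_2)=y$. Their longest common suffix $v$ ends with $yQ^-$, so it is longer than $Q^-$. If $v$ equals one of $Q_1,Q_2$, it is a proper palindromic suffix of the other, longer than $Q^-$, which is impossible. Otherwise $v$ is preceded by different letters in $Q_1$ and $Q_2$, so $0v,1v\in\mathcal S$ and $v$ is a proper palindromic suffix of $Q_1$ longer than $Q^-$, which is again impossible. So within $\mathcal S$ the pair $(Q^-,y(Q))$ determines $Q$.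

By Lemma~\ref{lem:tree}, $\pi(Q)=(1,1)$ only for $Q=\varepsilon$, and otherwise $\pi(Q)$ determines its parent $\pi(Q^-)$ and the letter $y(Q)$. Since $Q^-\in\mathcal S$ whenever $Q\in\mathcal S$, induction on $\pi_0+\pi_1$ shows that $\pi$ is injective on the palindromes of $\mathcal S$.

(c) By (a) and Lemma~\ref{lem:periods}(b), the smaller entry of $\pi(Q)$ is at most $\mathrm{per}(Q)\le2\mu-1$, and the sum of the entries is at most $2\lambda+1$, so the other entry is at most $2\lambda$. There are at most $2(2\mu-1)(2\lambda)\le8\mu\lambda$ such pairs, and (b) applies.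
\end{proof}

\section{Predicting the next letter}\label{sec:predict}

To count rich words we describe a rule that predicts the next letter from the prefix read so far. A word is then determined by its first letter and the times at which the prediction is wrong. We sort the times by the length scale $\lambda$ of the palindrome that decides the step. At scale $\lambda$ there will be two bounds on the number of errors: of order $\lambda^2$, from Proposition~\ref{prop:special}, and of order $n/\lambda$, because an error that involves a palindrome of length about $\lambda$ uses up a stretch of comparable length. The bounds meet at $\lambda=n^{1/3}$ with the value $n^{2/3}$. Recording each error time among all $n$ times would cost $\log n$ bits per error and lose a logarithmic factor. To avoid this we also sort by a period scale $\mu$ and show that only $O(n/\mu)$ times have period scale $\mu$. In the decisive range, where $\lambda$ and $\mu$ are both near $n^{1/3}$, the errors are then chosen among $O(n^{2/3})$ times, at a bounded cost each.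

\subsection{The rule}

Let $W$ be a rich word of length $n$, let $W_t$ be its prefix of length $t$, and let $Q_t=\mathrm{lps}(W_t)$. For each \emph{time} $t$ with $1\le t<n$ define a letter $y_t$ as follows: if $Q_t\ne W_t$, it is the letter preceding the suffix $Q_t$ in $W_t$; if $Q_t=W_t$, it is the letter $c$ for which $p_c(Q_t)$ is smaller, which is well defined by Lemma~\ref{lem:periods}(b). Put
\[
x_t=\overline{y_t},\qquad P_t=P_{x_t}(Q_t),\qquad p_t=p_{x_t}(Q_t)=|Q_t|-|P_t| .
\]
If $Q_t\ne W_t$, the letter $y_t$ extends $Q_t$ to the palindrome $y_tQ_ty_t$ with the same center. The letter $x_t$ moves the center to that of $P_t$. To measure this, let $c_t=2t+1-|Q_t|$, the sum of the first and last positions of the suffix $Q_t$.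

\begin{lemma}\label{lem:steps}
\begin{enumerate}
\item[(a)] The palindromes $Q_1,\dots,Q_n$ are distinct.
\item[(b)] If $W[t+1]=x_t$, then $Q_{t+1}=x_tP_tx_t$ when $|P_t|\ge0$, and $Q_{t+1}=x_t$ when $|P_t|=-1$.
\item[(c)] $2\le c_1\le c_2\le\dots\le c_n\le2n$, and $c_{t+1}-c_t=p_t$ if $W[t+1]=x_t$.
\item[(d)] If $Q_t\ne W_t$ and $|P_t|\ge0$, then $P_t$ is right special in the rich word $\widetilde W$.
\item[(e)] If $Q_t=W_t$, then $2p_t\ge|Q_t|+2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:rich}(b), $Q_t$ does not occur in $W_{t-1}$, while $Q_s$ does for $s<t$.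

(b) A palindromic suffix of $W_{t+1}$ of length at least $2$ has the form $cRc$, where $c=W[t+1]$ and $R$ is a palindromic suffix of $W_t$ preceded by $c$. Such an $R$ is $Q_t$ or a proper palindromic suffix of $Q_t$. For $c=x_t$ the case $R=Q_t$ is excluded, since $Q_t$ is preceded by $y_t$ or by nothing. So the longest $R$ is $P_t$, if it exists.

(c) The bounds hold because $c_t$ is a sum of two positions in $[1,n]$. The description in (b) gives $|Q_{t+1}|\le|Q_t|+2$, so $c_{t+1}-c_t=|Q_t|+2-|Q_{t+1}|\ge0$. If $W[t+1]=x_t$, then $|Q_{t+1}|=|P_t|+2$ and the difference is $p_t$.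

(d) The palindromic suffix $P_t$ of $Q_t$ is also a prefix of $Q_t$. So $y_tP_t$, a prefix of $y_tQ_t$, and $x_tP_t$, a suffix of $Q_t$, are factors of $W$, and their reversals $P_ty_t$ and $P_tx_t$ are factors of $\widetilde W$.

(e) Here $p_t$ is the larger of $p_0(Q_t)$ and $p_1(Q_t)$; apply Lemma~\ref{lem:periods}(c).
\end{proof}

By (c), predicting $y_t$ is a good rule as long as $p_t$ is large: each error moves $c_t$ by $p_t$, and the total movement is less than $2n$. When $p_t$ is small compared with $|P_t|$, the word $Q_tx_t$ is a long repetition with period $p_t$, and it is better to predict that the repetition continues. So call $t$ \emph{periodic} if $8p_t\le|P_t|$ and \emph{nonperiodic} otherwise. The \emph{prediction} for $W[t+1]$ is $x_t$ at a periodic time and $y_t$ at a nonperiodic time, and $t$ is an \emph{error} if the prediction is wrong. By Lemma~\ref{lem:steps}(e), $Q_t\ne W_t$ at every periodic time.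

\begin{example}
Let $W=11(01)^k00$. At $t=1,2$ we have $Q_t=W_t$, $y_t=1$ and $|P_t|=-1$, so $t=2$ is an error. If $W_t=11(01)^j0$, then $Q_t=(01)^j0$, $y_t=1$ and $P_t=\varepsilon$; the prediction $1$ is right except for $j=k$. If $W_t=11(01)^j$ with $j\ge1$, then $Q_t=1(01)^j$, $y_t=1$, $P_t=1(01)^{j-1}$, $p_t=2$, and the next letter is always $x_t=0$. This time is nonperiodic, and an error, for $j\le8$, and it is periodic, and predicted correctly, for $j\ge9$. So $W$ has at most ten errors, whereas always predicting $y_t$ would give $k+2$.
\end{example}

We partition the times into \emph{classes}. The \emph{trivial class} consists of the times with $|P_t|\le0$, all of which are nonperiodic. For powers of two $\lambda,\mu$ let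
\begin{align*}
\mathcal A(\lambda,\mu)&=\{t\text{ nonperiodic}:\ \lambda\le|P_t|<2\lambda,\ \mu\le\mathrm{per}(P_t)<2\mu\},\\
\mathcal B(\lambda,\mu)&=\{t\text{ periodic}:\ \lambda\le|P_t|<2\lambda,\ \mu\le p_t<2\mu\}.
\end{align*}
If such a class is nonempty, then $1\le\mu\le\lambda\le n$, because $\mu\le|P_t|<2\lambda$ and both are powers of two. From now on we assume these inequalities.

\begin{proposition}\label{prop:classes}
The trivial class contains at most $4$ errors. Each class $\mathcal A(\lambda,\mu)$ or $\mathcal B(\lambda,\mu)$ contains at most $26n/\mu$ times, and at most $18M$ of them are errors, where $M=\min(\mu\lambda,\,n/\lambda)$.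
\end{proposition}

For the trivial class, an error means $W[t+1]=x_t$, so $Q_{t+1}\in\{0,1,00,11\}$ by Lemma~\ref{lem:steps}(b), and these palindromes are distinct by Lemma~\ref{lem:steps}(a). The other classes are treated in Lemmas~\ref{lem:A} and~\ref{lem:B}. Richness enters only through parts (a) and (d) of Lemma~\ref{lem:steps} and Proposition~\ref{prop:special}, which give the bounds of order $\mu\lambda$; the bounds of order $n/\lambda$ and $n/\mu$ are spacing arguments.

\subsection{Nonperiodic times}

\begin{lemma}\label{lem:A}
The class $\mathcal A(\lambda,\mu)$ contains at most $18\mu\lambda$ errors, at most $16n/\lambda$ errors, and at most $8n/\mu$ times that are not errors.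
\end{lemma}

Since $18M\le18n/\lambda\le18n/\mu$, this gives Proposition~\ref{prop:classes} for $\mathcal A(\lambda,\mu)$.

\begin{proof}
\emph{Errors.} At an error $W[t+1]=x_t$ and $Q_{t+1}=x_tP_tx_t$, so distinct errors have distinct pairs $(P_t,x_t)$. If $Q_t\ne W_t$, then $P_t$ is one of the at most $8\mu\lambda$ palindromes of Proposition~\ref{prop:special}(c) for $V=\widetilde W$, which gives at most $16\mu\lambda$ pairs. If $Q_t=W_t$, then $P_t$ is a prefix of $W$ with length in $[\lambda,2\lambda)$, which gives at most $2\lambda$ pairs. The total is at most $18\mu\lambda$. For the second bound, each error raises $c_t$ by $p_t>|P_t|/8\ge\lambda/8$, and the total increase is less than $2n$.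

\emph{Times that are not errors.} Let $t$ be such a time, let $P=P_t$ occupy the positions $[i,t]$, and put $\gamma=\gamma_t=i+t=2t+1-|P_t|$. Then $W[i-1]=x_t$ and $W[t+1]=y_t$, so $P$ cannot be extended around its center. We show that the centers of two such palindromes at nearby times are far apart. Let $t'$ be another such time with $0<t'-t<\lambda$, and define $i',\gamma'$ accordingly. Then $i'\le t'-\lambda+1\le t$, so the intervals $[i,t]$ and $[i',t']$ overlap.

First, $\gamma\ne\gamma'$. Otherwise $i'<i$, so the palindrome on $[i',t']$ contains the positions $i-1$ and $t+1$, which are symmetric about its center, and $x_t=y_t$.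

Next, $d=|\gamma'-\gamma|$ is a period of $P$. For $j\in[\max(i,i'),t]$, reflection in the two palindromes gives $W[\gamma-j]=W[j]=W[\gamma'-j]$. Put $k=\gamma-j$. If $i'\le i$, then $W[k]=W[k+\gamma'-\gamma]$ for all $k\in[i,t]$, which gives period $d$ for either sign of $\gamma'-\gamma$. If $i<i'$, then $d=\gamma'-\gamma=(i'-i)+(t'-t)$ and $W[k]=W[k+d]$ for all $k\in[i,\,i+t-i']$. This range contains $[i,t-d]$, because $t-d=i+t-i'-(t'-t)$. So $d\ge\mathrm{per}(P)\ge\mu$.

In a window of $\lambda$ consecutive times, $2t$ varies by at most $2(\lambda-1)$ and $|P_t|$ by at most $\lambda-1$, so the numbers $\gamma_t$ lie in an interval of length at most $3(\lambda-1)$. They differ pairwise by at least $\mu$, so the window contains at most $3\lambda/\mu+1\le4\lambda/\mu$ such times. At most $n/\lambda+1\le2n/\lambda$ windows cover all times, and the total is at most $8n/\mu$.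
\end{proof}

\subsection{Periodic times}

\begin{lemma}\label{lem:B}
The class $\mathcal B(\lambda,\mu)$ contains at most $16\mu\lambda$ times, at most $3n/\lambda$ errors, and at most $2n/\mu$ times.
\end{lemma}

This gives Proposition~\ref{prop:classes} for $\mathcal B(\lambda,\mu)$ and completes its proof.

\begin{proof}
Let $t\in\mathcal B(\lambda,\mu)$, write $Q,P,p,x,y$ for $Q_t,P_t,p_t,x_t,y_t$, and let $Q$ occupy $J=[i,t]$. Then $|Q|=|P|+p>\lambda$, and $8p\le|P|<2\lambda$ gives $p<\lambda/4$. The word $Qx$ has least period $p$, so $Q[|Q|+1-p]=x$, and $Q[p]=x$ by symmetry. Since $Q\ne W_t$, we obtain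
\begin{equation}\label{eq:break}
W[t+1-p]=x,\qquad W[i-1+p]=x,\qquad W[i-1]=y\ne x .
\end{equation}
So the period $p$ breaks at the left end of $J$, and at an error, where $W[t+1]=y$, it breaks at the right end too.

\emph{The bound $16\mu\lambda$.} We show that $(P,x)$ determines $Q$. Let $q=p_x(P)$. The suffix $Px$ of $Qx$ has period $p$, so $q\le p$. Since $|Px|>8p\ge p+q$, it has period $\gcd(p,q)$ by (F1), and minimality of $q$ gives $q\mid p$. By (F2), $Qx$ has period $q$, so $q\ge p$. Thus $p=p_x(P)$ is determined by $(P,x)$, and $Q$ is the unique word of length $|P|+p$ with suffix $P$ and period $p\le|P|$. By Lemma~\ref{lem:steps}(a), distinct times have distinct pairs $(P_t,x_t)$. Each $P_t$ is right special in $\widetilde W$, with $|P_t|<2\lambda$ and $\mathrm{per}(P_t)\le p_t<2\mu$. Proposition~\ref{prop:special}(c) allows at most $2\cdot8\mu\lambda$ pairs.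

\emph{Overlaps.} Let $t<t'$ be in the class; primed symbols refer to $t'$. The intersection $I=J\cap J'$ is $[\max(i,i'),t]$. Since $i\le t-\lambda$ and $i'\le t'-\lambda$, we have $|I|>\lambda-(t'-t)$. Also $p+p'<\lambda/2$. Suppose $t'-t\le\lambda/2$. Then $|I|>p+p'$, and the factor of $W$ on $I$ has periods $p$ and $p'$, hence period $\gcd(p,p')$ by (F1). Therefore
\begin{equation}\label{eq:overlap}
\text{two positions of $I$ that differ by $|p-p'|$ carry the same letter.}
\end{equation}

\emph{The bound $3n/\lambda$.} Suppose $t'-t\le\lambda/2$. The positions $t+1$ and $t+1-p'$ lie in $J'$, and $t+1-p'$ and $t+1-p$ lie in $I$. The period $p'$ of $Q'$, \eqref{eq:overlap} and \eqref{eq:break} give $W[t+1]=W[t+1-p']=W[t+1-p]=x$, so $t$ is not an error. Hence two errors of the class are more than $\lambda/2$ apart, and there are at most $2n/\lambda+1\le3n/\lambda$ of them.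

\emph{The bound $2n/\mu$.} Suppose $t'-t<\mu$. Since $\mu\le p<\lambda/4$, \eqref{eq:overlap} holds. We compare the left ends.
\begin{itemize}
\item If $i'<i$, then $I=J$ and $i-1\in J'$, so $W[i-1]=W[i-1+p']=W[i-1+p]=x$, contrary to \eqref{eq:break}.
\item If $i<i'$, then $I=[i',t]$ and $i'-1\in J$, so $W[i'-1]=W[i'-1+p]=W[i'-1+p']=x'$, contrary to \eqref{eq:break} for $t'$.
\item If $i=i'$, then $Q$ is a palindromic prefix of $Q'$, so $Q'$ has period $d=t'-t<\mu\le p'$ by (F3). Since $|Q'|>\lambda>d+p'$, it has period $g=\gcd(d,p')<p'$ by (F1). By (F2), $Q'x'$ has period $g$, although its least period is $p'$.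
\end{itemize}
So two times of the class are at least $\mu$ apart, and there are at most $n/\mu+1\le2n/\mu$ of them.
\end{proof}

\section{The upper bound: counting error patterns}\label{sec:count}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
\emph{Encoding.} For a rich word $W$ of length $n$ and each class, form the binary string whose $k$-th bit is $1$ if the $k$-th time of the class is an error and $0$ otherwise. Pad it with zeros to length $n$ for the trivial class and to length $\lfloor26n/\mu\rfloor$ for $\mathcal A(\lambda,\mu)$ and $\mathcal B(\lambda,\mu)$; this is possible by Proposition~\ref{prop:classes}. The letter $W[1]$ and these strings determine $W$. Indeed, the class of $t$ and the prediction at $t$ depend only on $W_t$; so, knowing $W_t$, we read the next unused bit of the string of that class and obtain $W[t+1]$.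

\emph{Strings with few ones.} Let $0<E\le T$ be reals, $N\le T$ a nonnegative integer, and $r=E/T\le1$. Since $r^{j-E}\ge1$ for $j\le E$,
\[
\sum_{j\le E}\binom Nj\le r^{-E}\sum_{j}\binom Njr^j=r^{-E}(1+r)^N\le r^{-E}e^{rT}=\Big(\frac{eT}{E}\Big)^E .
\]
Take $E=18M$ and $T=26n/\mu$; then $E\le T$ because $M\le n/\lambda\le n/\mu$. As $26e/18<4$, each class $\mathcal A(\lambda,\mu)$ or $\mathcal B(\lambda,\mu)$ admits at most $\big(4n/(M\mu)\big)^{18M}$ strings. The trivial class admits at most $(n+1)^4$ strings, since the positions of at most four ones can be listed as a $4$-tuple from $\{0,1,\dots,n\}$, with $0$ for an absent one. Two classes belong to each pair $(\lambda,\mu)$, so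
\[
\log_2C_{\mathcal R}(n)\le1+4\log_2(n+1)+36S,\qquad S=\sum_{\lambda,\mu}M\Big(2+\log_2\frac{n}{M\mu}\Big),
\]
where the sum is over powers of two with $1\le\mu\le\lambda\le n$.

\emph{The sum.} We measure $\lambda$ against the critical scale $\nu=n^{1/3}$. Write $\lambda=\nu2^s$ and $\mu=\lambda2^{-j}$, where $j\ge0$ is an integer and $s$ lies in the set $\Sigma=\mathbb Z-\log_2\nu$, which has exactly one element in each half-open interval of length $1$. Then $\mu\lambda=\nu^22^{2s-j}$ and $n/\lambda=\nu^22^{-s}$, so
\[
\Big(M,\ \log_2\frac n{M\mu}\Big)=\begin{cases}\big(\nu^22^{2s-j},\ 2j-3s\big)&\text{if } j\ge3s,\\[2pt] \big(\nu^22^{-s},\ j\big)&\text{if } j<3s.\end{cases}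
\]
All terms are positive, so we may extend the sum to all $s\in\Sigma$ and $j\ge0$. We use $\sum_{k\ge0}2^{-k}=\sum_{k\ge0}k2^{-k}=2$.

Let $s\le0$. Then always $j\ge3s$, and the terms with this $s$ add up to
\[
\nu^22^{2s}\sum_{j\ge0}2^{-j}(2+3|s|+2j)=\nu^24^{-|s|}(8+6|s|).
\]
Let $s>0$. There are at most $3s+1$ values $j<3s$, and each contributes at most $\nu^22^{-s}(2+3s)$. For $j\ge3s$ write $j=3s+\rho$, where $\rho$ runs through $\rho_0,\rho_0+1,\dots$ with $0\le\rho_0<1$. The term is $\nu^22^{-s-\rho}(2+3s+2\rho)$, and these terms add up to at most
\[
\nu^22^{-s}\sum_{k\ge0}2^{-k}(4+3s+2k)=\nu^22^{-s}(12+6s).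
\]
Taking one $s$ with $k\le -s<k+1$ and one with $k<s\le k+1$ for each $k\ge0$, we get
\[
S\le\nu^2\sum_{k\ge0}\Big(4^{-k}(14+6k)+2^{-k}\big((3k+4)(3k+5)+6k+18\big)\Big).
\]
The series converges and does not depend on $n$, so $S=O(n^{2/3})$. Since also $1+4\log_2(n+1)=O(n^{2/3})$ for $n\ge1$, there is $c_2$ with $\log_2C_{\mathcal R}(n)\le c_2n^{2/3}$ for all $n\ge1$. Together with Theorem~\ref{thm:lower} this gives $\log C_{\mathcal R}(n)=\Theta(n^{2/3})$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DJP} Droubay, Justin and Pirillo, 2001.

\bibitem{GJWZ} Glen, Justin, Widmer and Zamboni, 2009.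

\bibitem{GSS} Chuan Guo, Jeffrey Shallit and Arseny M. Shur, \emph{On the Combinatorics of Palindromes and Antipalindromes}, arXiv:1503.09112 (2015).

\end{thebibliography}
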